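# Every countable compact metric space is an Ellis semigroup over itself

## 1. Evaluation at a point with a dense orbit

Let $X$ be a compact metric space and $f:X\to X$ continuous. Write $f^n$ for the $n$-fold composition, $f^0=\mathrm{id}$, and $\mathbb N=\{0,1,2,\dots\}$. The **Ellis semigroup** $E(X,f)$ is the closure of $\{f^n:n\in\mathbb N\}$ in $X^X$ with the topology of pointwise convergence. It is a semigroup under composition, but for us it is mainly a compact space. Its elements are maps $X\to X$, often discontinuous.

The question, posed by S. Garcia-Ferreira, Y. Rodriguez-Lopez and C. Uzcategui in "Cardinality of the Ellis semigroup on compact metric countable spaces" (arXiv:1611.08290, 2016), is this: given a countable compact metric space $X$, is there a continuous $f:X\to X$ with $E(X,f)$ homeomorphic to $X$?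

The answer one first guesses is "yes, by a dense orbit". Choose $f$ so that some point $x$ has a dense orbit $\{f^n(x):n\in\mathbb N\}$. The evaluation $p\mapsto p(x)$ is continuous from $E(X,f)$ to $X$. Its image is compact and contains the dense orbit, so it is all of $X$. If evaluation is also injective, then $E(X,f)\cong X$. We test this on small spaces, after one lemma that will be used throughout. For a space $Z$, we write $Z'$ for its set of accumulation points and $Z''=(Z')'$.

**Lemma 1.** Let $X$ be a countable compact metric space, $f:X\to X$ continuous, $E=E(X,f)$, and $E^*=\bigcap_N\overline{\{f^n:n\ge N\}}$.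

(a) $E$ is compact and metrizable. The set $E^*$ is closed, it consists exactly of the limits of convergent sequences $(f^{n_k})$ with $(n_k)$ strictly increasing, and $E=\{f^n:n\in\mathbb N\}\cup E^*$.

(b) $E'\subseteq E^*$, and $E'=E^*$ if the powers $f^n$ are pairwise distinct.

(c) Every $p\in E$ satisfies $p\circ f=f\circ p$.

*Proof.* (a) $X^X$ is a countable product of compact metric spaces, hence compact metrizable, and $E$ is closed in it. Clearly $E^*$ is closed. A limit of $f^{n_k}$ with $n_k$ strictly increasing lies in the closure of every tail, so in $E^*$. Conversely, let $p\in E^*$ and let $d$ be a metric on $E$. Since $p$ is in the closure of every tail, we can choose inductively $n_k>n_{k-1}$ with $d(f^{n_k},p)<1/k$ for $k\ge 1$. For the last claim, for every $N$ we have $E=\{f^0,\dots,f^{N-1}\}\cup\overline{\{f^n:n\ge N\}}$. So an element of $E$ that is not a power lies in the closure of every tail.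

(b) If $p\in E\setminus E^*$, then $p\notin\overline{\{f^n:n\ge N\}}$ for some $N$. The complement of this closed set in $E$ is an open neighborhood of $p$ contained in $\{f^0,\dots,f^{N-1}\}$, so it is finite and $p$ is isolated. If the powers are pairwise distinct, each $p\in E^*$ is the limit of a sequence of distinct points of $E$, so $p\in E'$.

(c) If $p=\lim f^{n_k}$, then $p(f(y))=\lim f(f^{n_k}(y))=f(p(y))$ by continuity of $f$. $\square$

**Finite spaces.** Let $X$ have $m$ points and let $f$ permute them cyclically. Then $E(X,f)=\{f^0,\dots,f^{m-1}\}$ is a space of $m$ points. The guess works.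

**Finitely many limit points.** Let $X=\mathbb N\cup\{\infty_0,\dots,\infty_{m-1}\}$, where the points of $\mathbb N$ are isolated and $n\to\infty_\rho$ along $n\equiv\rho \pmod m$. Put $f(n)=n+1$ and $f(\infty_\rho)=\infty_{\rho+1}$, indices mod $m$; this is continuous. The orbit of $0$ is dense. If $n_k\to\infty$ with $n_k\equiv\rho$, then $f^{n_k}$ converges to the map $n\mapsto\infty_{n+\rho}$, $\infty_i\mapsto\infty_{i+\rho}$. So an element of $E$ is either $f^n$, with value $n$ at $0$, or one of these limits, with value $\infty_\rho$ at $0$. Evaluation at $0$ is injective, and $E(X,f)\cong X$.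

**A space with $X''$ a single point.** Fix a set $T=\{t_0<t_1<\cdots\}\subseteq\mathbb N$ with $t_{i+1}-t_i\ge i+1$ for all $i$; for instance, $t_i=i^2$. Such a $T$ has the following property.

> **(O)** For each $M$ and all sufficiently large $n$, the window $[n-M,n+M]$ contains at most one element of $T$.

Indeed, choose $I$ with $I+1>2M$ and let $n>t_I+M$. Elements of $T$ in the window exceed $t_I$, so they have index greater than $I$, and any two of them differ by more than $2M$.

Let $(\sigma y)(s)=y(s+1)$ be the shift on $\{0,1\}^{\mathbb Z}$, let $b=1_T$ (extended by $0$ to negative integers), $e_c=1_{\{c\}}$ for $c\in\mathbb Z$, and $\mathbf 0$ the zero sequence. Then $\sigma^ne_c=e_{c-n}$. Put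
$$X=\{\sigma^nb:n\ge0\}\cup\{e_c:c\in\mathbb Z\}\cup\{\mathbf 0\},\qquad f=\sigma .$$
By (O), if $n_k\to\infty$, every cluster point of $\sigma^{n_k}b$ has at most one coordinate $1$. Also $\sigma^{t-c}b\to e_c$ as $t\to\infty$ in $T$: the coordinate $c$ is $b(t)=1$, and (O) removes all others. Finally, $e_c\to\mathbf 0$ as $|c|\to\infty$. Hence $X$ is compact, the orbit of $b$ is dense, $X'=\{e_c\}\cup\{\mathbf 0\}$ and $X''=\{\mathbf 0\}$.

If $p\in E^*$, then $p(e_c)=p(\mathbf 0)=\mathbf 0$, because $\sigma^ne_c\to\mathbf 0$. By Lemma 1(c), $p(\sigma^lb)=\sigma^lp(b)$. So $p$ is determined by $p(b)\in X'$. The powers have values $\sigma^nb$ at $b$, which have infinite support (so are not in $X'$) and are distinct, because $\min T-n$ is the least point of the support of $\sigma^nb$. So evaluation at $b$ is injective on $E$, and $E(X,f)\cong X$.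

## 2. Two limit maps that agree on a dense orbit

Does evaluation at a point $x$ with dense orbit have to be injective? If $p(x)=p'(x)$, then by Lemma 1(c) $p$ and $p'$ agree on the whole orbit of $x$, a dense set. For continuous maps this would finish the matter. But elements of $E$ need not be continuous, so $p$ and $p'$ can differ at the limit points. This does happen.

Let $S$ be the shift on $\{0,1\}^{\mathbb N}$, and let $x=D_1D_2D_3\cdots$ with $D_i=(01)^i0$, that is,
$$x=010\;01010\;0101010\cdots .$$
The word $11$ never occurs in $x$, and $00$ occurs exactly where $D_i$ meets $D_{i+1}$. The first zero of that $00$ is the last letter of $D_i$. Its position is $v_i=\sum_{j\le i}(2j+1)-1=(i+1)^2-2$. So the parity of $v_i$ alternates with $i$, and the gaps $v_{i+1}-v_i=2i+3$ tend to infinity. Put $a_0=0101\cdots$ and $a_1=1010\cdots$ (indices mod $2$), and for $c\ge0$ let $w_c$ be the unique sequence without $11$ whose only $00$ is at positions $c,c+1$. Then $Sw_{c+1}=w_c$, $Sw_0=a_0$ and $Sa_i=a_{i+1}$. Let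
$$X=\{S^nx:n\ge0\}\cup\{w_c:c\ge0\}\cup\{a_0,a_1\}.$$

A cluster point of $S^{n_k}x$ with $n_k\to\infty$ has no $11$ and at most one $00$, so it is one of the $w_c$, $a_0$, $a_1$. Each $w_c$ is the limit of $S^{v_i-c}x$ as $i\to\infty$. As $c\to\infty$, $w_c\to a_0$ along even $c$ and $w_c\to a_1$ along odd $c$. Hence $X$ is compact with dense orbit $\{S^nx\}$. The points $S^nx$ contain infinitely many $00$, and they are distinct because in each the distances between successive occurrences of $00$ increase strictly, starting from a value that determines how many junctions have been removed, and then the position of the first $00$ determines $n$. So $X'=\{w_c\}\cup\{a_0,a_1\}$, and $X''=\{a_0,a_1\}$ has two points.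

Now let $p\in E^*$ be the limit of $S^{n_k}$, with $n_k\equiv\rho\pmod2$ after passing to a subsequence. Then $p(a_i)=a_{i+\rho}$. Moreover $S^nw_c=a_{n-c-1}$ for $n\ge c+1$, so $p(w_c)=a_{\rho-c-1}$, and $p(S^lx)=S^lp(x)$. So $p$ is determined by the pair $(p(x),\rho)\in X'\times\mathbb Z/2$. All pairs $(w_c,\rho)$ occur: take $n=v_i-c$ with $i\to\infty$ through one parity class; both parities of $n$ are available. Since $E^*$ is compact and $p\mapsto(p(x),p(a_0))$ is continuous, the pairs $(a_i,\rho)$ occur as well, as limits of $(w_c,\rho)$ with $c\to\infty$, $c\equiv i$. So $E^*\cong X'\times\mathbb Z/2$. The powers are distinct, hence $E'=E^*$ by Lemma 1, and $E''$ has **four** points while $X''$ has two. This $E(X,S)$ is not homeomorphic to $X$.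

So a dense orbit does not suffice: $p(x)$ records one piece of information, and $p(a_0)$ records another one that $p(x)$ does not see. To get the answer for all $X$, we shall not repair this approach. We exploit the failure. An element of $E$ stores information at *all* points of $X$ at once, so $E$ can be richer than any single orbit closure. The finite cycle carrying $\rho$ will reappear below, detached from everything else. And infinitely many further points will carry the rest of the information.

## 3. Cantor–Bendixson types and the statements

For a space $X$, put $X^{(0)}=X$, $X^{(\gamma+1)}=(X^{(\gamma)})'$ and $X^{(\lambda)}=\bigcap_{\gamma<\lambda}X^{(\gamma)}$ for limit $\lambda$. Two inductions on $\gamma$ give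

* $O^{(\gamma)}=O\cap X^{(\gamma)}$ for $O\subseteq X$ open (a point of $O$ is an accumulation point of $O\cap A$ iff it is one of $A$);
* $X^{(1+\gamma)}=(X')^{(\gamma)}$ (since $1+(\gamma+1)=(1+\gamma)+1$ and $1+\lambda=\sup_{\gamma<\lambda}(1+\gamma)$).

We use the following facts.

**(F1)** A nonempty countable compact metric space is zero-dimensional and has an isolated point. Around any $x$ there are arbitrarily small radii that are not distances from $x$ to other points, and balls with such radii are clopen. If there were no isolated point, the space would be a countable union of closed nowhere dense singletons, contrary to Baire.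

**(F2)** (Mazurkiewicz–Sierpiński, *Fund. Math.* 1 (1920).) For a nonempty countable compact metrizable $Z$ there are a unique $\alpha<\omega_1$ and $m\ge1$ such that $Z^{(\alpha)}$ has exactly $m$ points. The pair $(\alpha,m)$, called the **type** of $Z$, determines $Z$ up to homeomorphism: $Z\cong\omega^\alpha\cdot m+1$ (for $\alpha=0$: $m$ points). In particular $(\omega^\alpha+1)^{(\alpha)}=\{\omega^\alpha\}$.

Here ordinals carry the order topology. The three test spaces of Section 1 have types $(0,m)$, $(1,m)$ and $(2,1)$. In Section 2, $X$ has type $(2,2)$ and $E(X,S)$ has type $(2,4)$.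

**(F3)** If $X$ is countable compact metric and $X^{(k)}\ne\emptyset$ with $k\in\mathbb N$, then $X$ has a clopen subset $C$ of type $(k,1)$. Indeed, $X^{(k)}$ has an isolated point $x$ by (F1), and there is a clopen $C\ni x$ with $C\cap X^{(k)}=\{x\}$. Then $C^{(k)}=C\cap X^{(k)}=\{x\}$.

By (F2), the task is to produce $E(X,f)$ of a prescribed type. Here are the results.

**Theorem 1.** For every nonempty countable compact metric space $X$ there is a homeomorphism (in particular a continuous map) $f:X\to X$ with $E(X,f)\cong X$.

**Theorem 2.** Let $X$ be a nonempty countable compact metric space, and let $Z$ be a nonempty countable compact metrizable space.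

1. If $X''\neq\emptyset$, then every such $Z$ (of any countable rank, even larger than the rank of $X$) is homeomorphic to $E(X,f)$ for some homeomorphism $f$ of $X$.
2. If $X'\ne\emptyset=X''$, then $Z\cong E(X,f)$ for some continuous $f$ iff $Z''=\emptyset$ (that is, $Z$ is finite or $Z\cong\omega\cdot m+1$), and then $f$ can be taken to be a homeomorphism.
3. If $|X|=n<\infty$, then $Z\cong E(X,f)$ for some $f:X\to X$ iff $Z$ is finite and $|Z|=h+\operatorname{lcm}(c_1,\dots,c_k)$ for some $h\ge0$, $k\ge1$, $c_i\ge1$ with $h+c_1+\cdots+c_k\le n$.

Thus $X''\ne\emptyset$ is exactly the condition for universality: if $X''=\emptyset$, then parts 2 and 3 show that $Z=\omega^2+1$ does not occur.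

## 4. Clopen pieces, and semigroups of rank 0 and 1

We can hide the unused part of $X$ by letting $f$ be the identity there.

**(F4)** If $X=C\sqcup D$ with $C,D$ clopen and $f$-invariant and $f|_D=\mathrm{id}$, then $E(X,f)\cong E(C,f|_C)$.

*Proof.* Every $p\in E(X,f)$ is the identity on $D$ and maps $C$ into $C$, since both conditions hold for powers and are closed. So $p\mapsto p|_C$ is a continuous injection of the compact space $E(X,f)$ into $C^C$. It is a homeomorphism onto its image. The image is compact and contains $\{(f|_C)^n\}$ as a dense subset, so it is $E(C,f|_C)$. $\square$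

**Proposition 2.** (i) If $X$ is countable compact metric and infinite, then for each $m\ge1$ there is a homeomorphism $f$ of $X$ with $E(X,f)$ of type $(1,m)$.

(ii) If $X$ is countable compact metric with $|X|\ge m\ge1$, there is a homeomorphism $f$ of $X$ with $|E(X,f)|=m$.

*Proof.* (ii) The isolated points of $X$ are dense, by (F1) applied to a nonempty clopen subset inside any given nonempty open set. So an infinite $X$ has infinitely many of them (a finite dense set would be closed, hence equal to $X$); a finite $X$ consists of isolated points. Let $f$ permute $m$ isolated points cyclically and be the identity elsewhere. Then $f^m=\mathrm{id}$ and $E(X,f)=\{f^0,\dots,f^{m-1}\}$ has $m$ elements.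

(i) Since $X$ is infinite and compact, $X'\ne\emptyset$, and (F3) gives a clopen $C\subseteq X$ of type $(1,1)$. By (F2), $C\cong(\mathbb Z\cup\{\infty\})\sqcup\mathbb Z/m$, the one-point compactification of the discrete space $\mathbb Z$ plus $m$ isolated points, since both have one accumulation point. Let $f$ be $n\mapsto n+1$, $\infty\mapsto\infty$ on the first part, $i\mapsto i+1$ on $\mathbb Z/m$, and the identity on $X\setminus C$. This is a homeomorphism, and by (F4) it suffices to compute $E(C,f|_C)$. The powers are distinct, as one sees on $\mathbb Z$. As $k\to\infty$, $f^{mk+\rho}\to z_\rho$ pointwise, where $z_\rho\equiv\infty$ on $\mathbb Z\cup\{\infty\}$ and $z_\rho(i)=i+\rho$ on $\mathbb Z/m$. Every strictly increasing sequence of exponents has a subsequence with constant residue mod $m$. So $E^*=\{z_\rho:\rho\in\mathbb Z/m\}$, and these are $m$ distinct maps. By Lemma 1(b), $E'=E^*$ has $m$ points. $\square$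

## 5. A semigroup of rank 3 over a space of rank 2

Return to the rank 2 space of Section 1. A limit map $p$ sends $b$ to some $e_c$ or to $\mathbf 0$: looking from far away, we see a single $1$ at position $c$ or nothing. Now place *several* sequences $b_0,b_1,b_2,\dots$, all supported in the same sparse set $T$. By (O), a limit map sees at most one element of $T$, at a position $c$ common to all $j$. What it can record is $c$, together with the set of those $j$ for which this element of $T$ belongs to the support of $b_j$. That is a whole subset of $\mathbb N$. The rank of the space stays $2$, as we show first, whatever supports we choose.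

**Lemma 3.** Let $T=\{t_0<t_1<\cdots\}\subseteq\mathbb N$ satisfy $t_{i+1}-t_i\ge i+1$, let $B_j\subseteq T$ ($j\in\mathbb N$) be infinite with $\min B_j\ge j$, and let $b_j=1_{B_j}\in\{0,1\}^{\mathbb Z}$. Then
$$Y_0=\{\sigma^nb_j:n\in\mathbb Z,\ j\in\mathbb N\}\cup\{e_c:c\in\mathbb Z\}\cup\{\mathbf 0\}$$
is compact of type $(2,1)$, and $\sigma$ restricts to a homeomorphism of $Y_0$. Moreover $Y_0'=\{e_c\}\cup\{\mathbf 0\}$.

*Proof.* Consider a sequence $\sigma^{n_k}b_{j_k}$. After passing to a subsequence it converges in $\{0,1\}^{\mathbb Z}$, and one of the following holds.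

* $n_k$ and $j_k$ are constant. Then the sequence is constant.
* $n_k=n$ is constant and $j_k\to\infty$. Then $b_{j_k}\to\mathbf 0$ because $\min B_j\ge j$, and the limit is $\sigma^n\mathbf 0=\mathbf 0$.
* $n_k\to-\infty$. For fixed $s$ we have $n_k+s<0$ eventually, so the coordinate at $s$ is $0$ eventually, and the limit is $\mathbf 0$.
* $n_k\to+\infty$. By (O), applied to the windows $[n_k-M,n_k+M]$, the limit has at most one coordinate equal to $1$, so it is some $e_c$ or $\mathbf 0$.

A sequence of $e_c$'s has a subsequence that is constant or converges to $\mathbf 0$. So $Y_0$ is closed in $\{0,1\}^{\mathbb Z}$, hence compact, and it is countable. Limits of sequences of distinct points arise only in the last three cases or from $e_c\to\mathbf 0$, so $Y_0'\subseteq\{e_c\}\cup\{\mathbf 0\}$. Conversely, $\sigma^{t-c}b_0\to e_c$ as $t\to\infty$ in $B_0$, by (O), and these points have infinite support, so they differ from $e_c$. Thus $e_c\in Y_0'$; and $e_c\to\mathbf 0$ as $|c|\to\infty$. So $Y_0'=\{e_c\}\cup\{\mathbf 0\}$ and $Y_0''=\{\mathbf 0\}$. Finally, $\sigma$ is a homeomorphism of $\{0,1\}^{\mathbb Z}$ and $\sigma Y_0=Y_0$.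 $\square$

The condition $\min B_j\ge j$ is there only for compactness: infinitely many new orbits must not create new limit points.

**Example.** Let $(q_i)$ be a sequence in $\mathbb N$ in which every number occurs infinitely often, $T$ as in Lemma 3, and
$$B_j=\{t_i:\ i\ge j,\ q_i\ge j\}.$$
These sets are infinite, and $\min B_j\ge t_j\ge j$. Consider $(Y_0,\sigma)$. Let $p=\lim\sigma^{n_k}$ with $n_k$ strictly increasing. It sends all $e_{c'}$ and $\mathbf 0$ to $\mathbf 0$. Either $p(b_j)=\mathbf 0$ for all $j$, and then $p=z:\equiv\mathbf 0$; or, for some $j$, $p(b_j)=e_c$. In the latter case, for large $k$, $n_k+c$ is an element $t_{i_k}$ of $T$, and by (O) the only one in any given window around $n_k$. Here $i_k\to\infty$. Pass to a subsequence so that $q_{i_k}\to q\in\mathbb N\cup\{\omega\}$. Then $p(b_j)=e_c$ if $j\le q$ and $\mathbf 0$ if $j>q$; we write $p=p_{c,q}$. Conversely, $n_k=t_{i_k}-c$ with suitable $i_k\to\infty$ gives every $p_{c,q}$ with $c\in\mathbb Z$, $q\in\mathbb N\cup\{\omega\}$. The map $p_{c,q}$ determines $c$ (from $p_{c,q}(b_0)=e_c$) and $q$ (from $\{j:p_{c,q}(b_j)\ne\mathbf 0\}=\{j:j\le q\}$). Pointwise,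 $p_{c,q}\to p_{c,\omega}$ as $q\to\omega$ in $\mathbb N$, and $p_{c,q}\to z$ as $|c|\to\infty$, uniformly in $q$ in the sense that $p_{c_k,q_k}\to z$ whenever $|c_k|\to\infty$. So $z\in E^*$ as well, and $E^*$ consists of copies of the convergent sequence $\mathbb N\cup\{\omega\}$, one for each $c\in\mathbb Z$, accumulating at $z$. (For fixed $c$ the map $q\mapsto p_{c,q}$ is a homeomorphism onto its image, and this image is open in $E^*$: it is $\{p:p(b_0)=e_c\}$, where $e_c$ is isolated in $Y_0'$.) Thus $(E^*)'=\{p_{c,\omega}\}\cup\{z\}$ and $(E^*)''=\{z\}$. The powers are distinct, because $\sigma^nb_0$ has least support point $\min B_0-n$. Lemma 1 gives $E'=E^*$, and $E$ has type $(3,1)$, over a space of type $(2,1)$.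

The set of $j$ with $p(b_j)\ne\mathbf 0$ has coded the point $q$ of $[0,\omega]$ by the list of those clopen sets $U_j=[j,\omega]$ that contain it. Any countable locally compact zero-dimensional space can be coded that way.

## 6. Coding the points of $[0,\omega^\beta)$ by compact open sets

**Proposition 1.** Let $2\le\alpha<\omega_1$ and $m\ge1$. There are a compact space $Y$ of type $(2,1)$ and a homeomorphism $g:Y\to Y$ such that $E(Y,g)$ has type $(\alpha,m)$.

**Construction.** Write $\alpha=1+\beta$ with $\beta\ge1$: $\beta=\alpha-1$ if $\alpha<\omega$, and $\beta=\alpha$ otherwise. Let $L=[0,\omega^\beta)$ and $K=[0,\omega^\beta]$ with the order topology, and write $\infty_K$ for the point $\omega^\beta$ of $K$. The space $K$ is compact, countable and second countable, so metrizable. $L$ is open in $K$, and it has a countable base of compact open sets (the intervals $[0,b]$ and $(a,b]$). A compact open subset of $L$ is a finite union of members of this base, so there are only countably many. Let $(U_j)_{j\in\mathbb N}$ enumerate, possibly with repetitions, all nonempty compact open subsets of $L$. They cover $L$, they separate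 its points, and each is clopen in $K$ (open since $L$ is open in $K$, closed since compact).

Let $((q_i,r_i))_{i\in\mathbb N}$ be a sequence in $L\times\{0,\dots,m-1\}$ in which every pair occurs infinitely often. Choose $t_0<t_1<\cdots$ in $\mathbb N$ with
$$t_i\equiv r_i\pmod m,\qquad t_{i+1}-t_i\ge i+1,$$
and put $T=\{t_i:i\in\mathbb N\}$,
$$B_j=\{t_i:\ i\ge j,\ q_i\in U_j\},\qquad b_j=1_{B_j}.$$
Each $B_j$ is infinite, since $U_j\ne\emptyset$ and each point of $L$ occurs infinitely often among the $q_i$. Also $\min B_j\ge t_j\ge j$. Let $Y_0$ be the space of Lemma 3, and put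
$$Y=Y_0\sqcup P,\quad P=\mathbb Z/m\ \text{discrete};\qquad g=\sigma\text{ on }Y_0,\quad g(i)=i+1\text{ on }P.$$

The roles: $T$ supplies times, $q_i$ is the label in $L$ attached to the time $t_i$, and $b_j$ answers the question "is the label in $U_j$?". The cycle $P$ records the residue of the exponent. It will multiply the number of points of top rank by $m$. The residues $r_i$ ensure that the residue is independent of the label.

**Step 1. The space has type $(2,1)$.** This step checks that $Y$ is a legitimate phase space. By Lemma 3, $Y_0$ is compact of type $(2,1)$ and $\sigma$ is a homeomorphism of it. Adding the finite set $P$ of isolated points changes neither $Y'$ nor compactness. So $Y$ has type $(2,1)$, and $g$ is a homeomorphism of $Y$.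

**Step 2. All limits of powers.** This step lists the maps in $E^*$. For $n\in\mathbb N$ let $t_{i(n)}$ be an element of $T$ nearest to $n$ (the smaller one in case of a tie), and put $c(n)=t_{i(n)}-n\in\mathbb Z$. If $n\ge t_N$, then $t_N$ is nearer to $n$ than every smaller element of $T$, so $i(n)\ge N$. Thus $i(n)\to\infty$ as $n\to\infty$.

Let $(n_k)$ be strictly increasing with $n_k\equiv\rho\pmod m$ for all $k$. On $P$, $g^{n_k}$ is translation by $\rho$. On each $e_{c'}$ we have $g^{n_k}(e_{c'})=e_{c'-n_k}\to\mathbf 0$, and $g^{n_k}(\mathbf 0)=\mathbf 0$. It remains to find the limits at $\sigma^lb_j$.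

*(A) Suppose $c(n_k)=c$ for all $k$ and $q_{i(n_k)}\to q\in L$.* Fix $j$. Since $U_j$ is clopen in $K$, eventually $q_{i(n_k)}\in U_j$ iff $q\in U_j$. Since $i(n_k)\to\infty$, eventually $i(n_k)\ge j$. So for large $k$,
$$t_{i(n_k)}\in B_j\iff q\in U_j .$$
Let $M\ge|c|$. By (O), for large $k$ the only element of $T$ in $[n_k-M,n_k+M]$ is $n_k+c=t_{i(n_k)}$. The coordinates of $\sigma^{n_k}b_j$ in $[-M,M]$ are the values of $b_j$ on this window. Hence $\sigma^{n_k}b_j\to e_c$ if $q\in U_j$, and $\sigma^{n_k}b_j\to\mathbf 0$ otherwise. Applying the continuous map $\sigma^l$ for $l\in\mathbb Z$ gives the limits at all $\sigma^lb_j$. So $g^{n_k}$ converges pointwise to a map $g_{c,q,\rho}$ with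
$$g_{c,q,\rho}(\sigma^lb_j)=\begin{cases}e_{c-l}&q\in U_j\\ \mathbf 0&q\notin U_j\end{cases},\qquad g_{c,q,\rho}(e_{c'})=g_{c,q,\rho}(\mathbf 0)=\mathbf 0,\qquad g_{c,q,\rho}(i)=i+\rho\ (i\in P).\tag{1}$$

*(B) Suppose $|c(n_k)|\to\infty$, or $c(n_k)=c$ for all $k$ and $q_{i(n_k)}\to\infty_K$.* In the first case the nearest element of $T$ is far away, so $[n_k-M,n_k+M]\cap T=\emptyset$ for large $k$. In the second, fix $j$. Since $U_j$ is closed in $K$ and $\infty_K\notin U_j$, we have $q_{i(n_k)}\notin U_j$ for large $k$, hence $t_{i(n_k)}\notin B_j$; and by (O) it is the only element of $T$ in the window, for $M\ge|c|$. In both cases $\sigma^{n_k}b_j\to\mathbf 0$, and so $\sigma^{n_k}(\sigma^lb_j)\to\mathbf 0$. Hence $g^{n_k}\to z_\rho$, where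
$$z_\rho\equiv\mathbf 0\text{ on }Y_0,\qquad z_\rho(i)=i+\rho\text{ on }P.$$

*These cases suffice.* Given a strictly increasing sequence of exponents, pass to a subsequence with constant residue $\rho$, then to one with $|c(n_k)|\to\infty$ or $c(n_k)$ constant, and in the latter case to one along which $q_{i(n_k)}$ converges in the compact metrizable space $K$. We are in (A) or (B).

*All triples occur.* Let $(c,q,\rho)\in\mathbb Z\times L\times\mathbb Z/m$. There are infinitely many $i$ with $q_i=q$ and $r_i\equiv\rho+c\pmod m$. For such $i$ large, put $n=t_i-c\ge0$. Then $n\equiv\rho$. The gaps on both sides of $t_i$ are at least $i>2|c|$, so $t_i$ is the nearest element of $T$ to $n$; thus $i(n)=i$ and $c(n)=c$. Letting $i\to\infty$, we are in (A) with limit $g_{c,q,\rho}$. In particular, $g_{c,q,\rho}$ is a well-defined map satisfying (1), being a pointwise limit, even if a point of $Y$ has several representations $\sigma^lb_j$.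

**Step 3. The derived set $E'$.** This step reduces the type of $E=E(Y,g)$ to that of $E^*$. By Lemma 1(a) and Step 2, $E^*\subseteq\{g_{c,q,\rho}\}\cup\{z_\rho\}$, and all $g_{c,q,\rho}$ are in $E^*$. By (1), $g_{c,q,\rho}\to z_\rho$ pointwise as $c\to\infty$, since $e_{c-l}\to\mathbf 0$. As $E^*$ is closed, $z_\rho\in E^*$. So
$$E^*=\{g_{c,q,\rho}:c\in\mathbb Z,\ q\in L,\ \rho\in\mathbb Z/m\}\cup\{z_\rho:\rho\in\mathbb Z/m\}.$$
In particular $E=\{g^n\}\cup E^*$ is countable. The powers $g^n$ are pairwise distinct, because the least point of the support of $\sigma^nb_0$ is $\min B_0-n$. By Lemma 1(b), $E'=E^*$.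

**Step 4. $E^*\cong W\times\mathbb Z/m$, where $W=(L\times\mathbb Z)\cup\{\infty\}$ is the one-point compactification of $L\times\mathbb Z$.** This step identifies the topology on the list. Since $L\times\mathbb Z$ is locally compact, Hausdorff and second countable, $W$ is compact metrizable. Define $\Theta:W\times\mathbb Z/m\to E^*$ by
$$\Theta((q,c),\rho)=g_{c,q,\rho},\qquad\Theta(\infty,\rho)=z_\rho.$$
It is onto by Step 3.

*Injective.* The action on $P$ gives $\rho$. Given $q\in L$, some $U_j$ contains $q$, and then $g_{c,q,\rho}(b_j)=e_c\ne\mathbf 0=z_\rho(b_j)$. This distinguishes $g_{c,q,\rho}$ from $z_\rho$, and the common nonzero value of $g_{c,q,\rho}$ at the points $b_j$ gives $c$. Moreover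
$$\{j:q\in U_j\}=\{j:g_{c,q,\rho}(b_j)\ne\mathbf 0\},$$
and this set determines $q$ because the $U_j$ separate points.

*Continuous.* Fix $\rho$. The values on $P$, at $e_{c'}$ and at $\mathbf 0$ do not depend on the point of $W$, so we check convergence at $\sigma^lb_j$. If $(q_k,c_k)\to(q,c)$ in $L\times\mathbb Z$, then eventually $c_k=c$ and ($q_k\in U_j$ iff $q\in U_j$), so the values are eventually constant and equal to the limit value. Now let $(q_k,c_k)\to\infty$ in $W$ (terms equal to $\infty$ have value $\mathbf 0$ and may be dropped), and suppose $g_{c_k,q_k,\rho}(\sigma^lb_j)\not\to\mathbf 0$. Along a subsequence the values stay outside a neighborhood of $\mathbf 0$. Then $q_k\in U_j$ and the values are $e_{c_k-l}$; since $e_{c'}\to\mathbf 0$ as $|c'|\to\infty$, the $c_k$ are bounded, say $c_k\in F$ with $F$ finite. So $(q_k,c_k)$ stays in the compact subset $U_j\times F$ of $L\times\mathbb Z$, contradicting $(q_k,c_k)\to\infty$. This is where compactness of the $U_j$ is needed.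

A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism.

**Step 5. The type of $E$.** This step computes ranks. As $L$ is open in $K=\omega^\beta+1$, (F2) gives $L^{(\beta)}=L\cap\{\omega^\beta\}=\emptyset$. For $\gamma<\beta$ we have $\omega^\beta\in K^{(\beta)}\subseteq K^{(\gamma+1)}$, so $\omega^\beta$ is an accumulation point of $K^{(\gamma)}$. Hence $L^{(\gamma)}=L\cap K^{(\gamma)}\ne\emptyset$.

Since $L\times\mathbb Z$ is open in $W$ and is a disjoint union of open copies of $L$, we have $W^{(\gamma)}\cap(L\times\mathbb Z)=L^{(\gamma)}\times\mathbb Z$ for all $\gamma$. We claim $\infty\in W^{(\gamma)}$ for all $\gamma\le\beta$, by induction. The case $\gamma=0$ and limit steps are trivial. For $\gamma=\delta+1\le\beta$, pick $\xi\in L^{(\delta)}$; then $(\xi,c)\in W^{(\delta)}$ for all $c$ and $(\xi,c)\to\infty$ as $c\to\infty$, so $\infty\in W^{(\delta+1)}$. Hence $W^{(\beta)}=\{\infty\}$, and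
$$E^{(\alpha)}=E^{(1+\beta)}=(E')^{(\beta)}=(E^*)^{(\beta)}\cong(W\times\mathbb Z/m)^{(\beta)}=\{\infty\}\times\mathbb Z/m$$
has exactly $m$ points. As $E$ is countable compact metrizable, it has type $(\alpha,m)$. $\blacksquare$

## 7. Theorem 1 and spaces with $X''\neq\emptyset$

**Proof of Theorem 1.** Let $X$ have type $(\alpha,m)$. By (F2) it suffices to find a homeomorphism $f$ of $X$ with $E(X,f)$ of type $(\alpha,m)$.

If $\alpha=0$, then $|X|=m$, and Proposition 2(ii) applies. If $\alpha=1$, then $X$ is infinite, and Proposition 2(i) applies. Let $\alpha\ge2$. Then $X''\supseteq X^{(\alpha)}\ne\emptyset$, so by (F3) $X$ has a clopen subset $C$ of type $(2,1)$. By (F2), $C$ is homeomorphic to the space $Y$ of Proposition 1 for $(\alpha,m)$. Transport $g$ to $C$, and let $f$ be this map on $C$ and the identity on $X\setminus C$. This is a homeomorphism of $X$, and by (F4) $E(X,f)\cong E(Y,g)$ has type $(\alpha,m)$. $\blacksquare$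

**Proof of Theorem 2, part 1.** Let $X''\ne\emptyset$ and let $Z$ have type $(\alpha,m)$. Now $(\alpha,m)$ is unrelated to the type of $X$. If $\alpha\le1$, use Proposition 2; $X$ is infinite. If $\alpha\ge2$, the last part of the previous proof applies verbatim, since it used only $X''\ne\emptyset$. $\blacksquare$

**Remark.** Theorem 1 does not depend on whether $f^0$ is counted among the powers. In the infinite cases the powers are distinct and $f^0\notin E^*$: in Proposition 2(i), the $z_\rho$ are not powers, and in Proposition 1, elements of $E^*$ send $b_0$ to a sequence with at most one $1$, while $g^0(b_0)=b_0$ has infinite support. So omitting $f^0$ removes one isolated point of $E$, which does not change $E'$ nor the type. In the finite case $f^m=f^0$.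

## 8. If $X''=\emptyset$, a countable semigroup has $E''=\emptyset$

**Proof of Theorem 2, part 2.** Let $X'\neq\emptyset=X''$. Then $X$ is infinite, and $X'$ is a compact space without accumulation points, so it is finite. If $Z''=\emptyset$, then $Z$ has type $(0,m)$ or $(1,m)$ for some $m$, and Proposition 2 gives a homeomorphism $f$ with $E(X,f)\cong Z$. For the converse, let $f:X\to X$ be continuous with $E=E(X,f)$ countable. We show $E''=\emptyset$.

**Step 1. The set of periods of periodic points is finite.** This step uses countability of $E$; it provides one modulus for all of $X$. Suppose there are periodic points $x_k$ with (least) periods $p_k$ unbounded. Identify the orbit of $x_k$ with $\mathbb Z/p_k$ by $f^n(x_k)\leftrightarrow n$. This orbit is finite, hence closed, so $p(x_k)$ lies in it for $p\in E$. The map $p\mapsto(p(x_k))_k$ from $E$ to $\prod_k\mathbb Z/p_k$ is continuous. Its image is compact and contains $\{(n\bmod p_k)_k:n\in\mathbb N\}$ densely, so it is the closure $H$ of this set.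

$H$ is a subgroup. Indeed, it is the closure of the image of $\mathbb Z$: a basic neighborhood of $(-n\bmod p_k)_k$, $n\in\mathbb N$, restricts only finitely many coordinates, say $k\le k_0$, and with $Q=\operatorname{lcm}(p_k:k\le k_0)$ the number $nQ-n\in\mathbb N$ agrees with $-n$ in these coordinates. And the closure of a subgroup is a subgroup. $H$ maps onto each $\mathbb Z/p_k$, and the $p_k$ are unbounded, so $H$ is infinite. If $H$ had an isolated point, all points would be isolated by translation, and the compact space $H$ would be finite. So $H$ is a nonempty compact metrizable space without isolated points, hence uncountable by Baire. But $H$ is an image of the countable $E$, a contradiction.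

Let $d\ge1$ be a common multiple of all periods ($d=1$ if there is no periodic point), and put $F=f^d$.

**Step 2. For every $x\in X$ and $0\le r<d$, the sequence $(f^{dk+r}(x))_k$ converges.** This step uses that $X'$ is finite. If the orbit of $x$ is finite, then $x$ is eventually periodic with period dividing $d$, and the sequence is eventually constant.

Let the orbit be infinite. Then its points $f^n(x)$ are pairwise distinct. Let $\omega(x)$ be the set of cluster points of $(f^n(x))_n$, a nonempty closed set. Cluster points of a sequence of distinct points lie in $X'$, so $\omega(x)$ is finite. Also $f(\omega(x))=\omega(x)$: the inclusion $\subseteq$ holds by continuity; and if $w=\lim f^{n_k}(x)$ with $n_k\to\infty$, pass to a subsequence with $f^{n_k-1}(x)\to w'$; then $w'\in\omega(x)$ and $f(w')=w$. So $f$ maps the finite set $\omega(x)$ onto itself, hence permutes it. All its points are periodic, and $F$ fixes each of them.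

Let $y_k=F^k(f^r(x))=f^{dk+r}(x)$, and let $w_1,\dots,w_l$ be its cluster points, which lie in $\omega(x)$ and are fixed by $F$. Choose disjoint open sets $V_i\ni w_i$ and, by continuity, open $V_i'$ with $w_i\in V_i'\subseteq V_i$ and $F(V_i')\subseteq V_i$. For large $k$ we have $y_k\in\bigcup_iV_i'$, since otherwise there would be a cluster point outside this open set. If $k$ is large and $y_k\in V_i'$, then
$$y_{k+1}=F(y_k)\in V_i\cap\bigcup_{i'}V_{i'}'=V_i',$$
by disjointness of the $V_{i'}$. So $(y_k)$ eventually stays in one $V_i'$. The other $V_{i'}'$ are then eventually avoided, so $l=1$. By compactness, $(y_k)$ converges to its only cluster point.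

**Step 3. $E'$ is finite.** By Step 2, $f^{dk+r}\to h_r$ pointwise for $r=0,\dots,d-1$. Every strictly increasing sequence of exponents has a subsequence with constant residue mod $d$. So $E^*=\{h_0,\dots,h_{d-1}\}$. By Lemma 1(b), $E'\subseteq E^*$ is finite, hence $E''=\emptyset$. If $E\cong Z$, then $Z''=\emptyset$. $\blacksquare$

## 9. Finite phase spaces

For finite $X$ the semigroup $E(X,f)$ is just the set of powers, and the size of $X$ limits it. It can be larger than $X$: on five points, a permutation with cycles of lengths $2$ and $3$ has $|E|=6$.

**Proof of Theorem 2, part 3.** Let $f:X\to X$ with $|X|=n$. Let $c_1,\dots,c_k$ be the lengths of its cycles ($k\ge1$, since $X$ is finite and nonempty), $\ell=\operatorname{lcm}(c_1,\dots,c_k)$, and $h$ the least integer $\ge0$ such that $f^h(X)$ consists of periodic points.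

*The size of $E$.* Since $f^\ell$ fixes every periodic point, $f^{h+\ell}=f^h$. We claim that $f^0,\dots,f^{h+\ell-1}$ are distinct. Suppose $f^a=f^b$ with $a<b$. Then $f^{b-a}(f^a(x))=f^a(x)$ for all $x$, so every $f^a(x)$ is periodic and $a\ge h$. On the set of periodic points $f$ is a permutation of order $\ell$, and $f^a=f^b$ gives $f^{b-a}=\mathrm{id}$ there. So $\ell\mid b-a$, and $b\ge h+\ell$. Hence $|E|=h+\ell$.

*The constraint.* If $h\ge1$, some $x$ has $f^{h-1}(x)$ not periodic. Images of periodic points are periodic, so none of $x,f(x),\dots,f^{h-1}(x)$ is periodic. They are distinct, because $f^a(x)=f^b(x)$ with $a<b$ would make $f^a(x)$ periodic. So there are at least $h$ non-periodic points (also if $h=0$). There are $c_1+\cdots+c_k$ periodic ones, so $h+c_1+\cdots+c_k\le n$. If $Z\cong E(X,f)$, then $Z$ is finite with $|Z|=h+\operatorname{lcm}(c_1,\dots,c_k)$.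

*Conversely*, given $h$ and $c_1,\dots,c_k$ with $h+c_1+\cdots+c_k\le n$, take disjoint cycles of lengths $c_1,\dots,c_k$ in $X$, attach a tail of $h$ points leading into one of the cycles, and let the remaining points be fixed. The fixed points add cycles of length $1$, which do not change the lcm. The first point of the tail needs exactly $h$ steps to reach a cycle, and no point needs more. By the computation above, $|E(X,f)|=h+\operatorname{lcm}(c_1,\dots,c_k)$, and finite spaces of the same size are homeomorphic. $\blacksquare$
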